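# Survival of the frog model with death on quasi-transitive graphs of superlinear growth

## 1. A phase transition in both parameters

**Theorem 1.** Let $G$ be an infinite, connected, locally finite, quasi-transitive graph of superlinear growth. Then for the frog model with death on $G$,
$$0<t_{\mathrm c}(\lambda)<\infty\ \text{ for every }\lambda>0,\qquad 0<\lambda_{\mathrm c}(t)<\infty\ \text{ for every }t>0 .$$

All graphs here are simple. Let us unpack the terms one at a time.

**Definition (the model).** Let $G=(V,E)$ be infinite, connected and locally finite, with a distinguished origin $\mathbf 0\in V$, and let $\lambda,t>0$. Each site carries an independent $\mathrm{Poisson}(\lambda)$ number of particles (frogs). At time $0$ only the frogs at $\mathbf 0$ are active; the others sleep. Each active frog performs an independent continuous-time simple random walk: it jumps at rate $1$, to a uniformly chosen neighbour. It dies at time $t$ after its own activation, so it makes $\mathrm{Poisson}(t)$ jumps in its life. When an active frog jumps to a vertex, all sleeping frogs there are activated. The law is $\mathbb P_{\lambda,t}$.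 The process survives if at every time there is an active frog.

**Definition (critical values).** Put
$$t_{\mathrm c}(\lambda)=\inf\{t>0:\mathbb P_{\lambda,t}(\text{survival})>0\},\qquad \lambda_{\mathrm c}(t)=\inf\{\lambda>0:\mathbb P_{\lambda,t}(\text{survival})>0\}.$$

**Definition (quasi-transitivity and growth).** $G$ is quasi-transitive if $\mathrm{Aut}(G)$ has finitely many orbits on $V$, and transitive if there is one orbit. With $B(n)$ the ball of radius $n$ around a fixed vertex, $G$ has linear growth if $|B(n)|\le Cn$ for some $C$ and all $n\ge1$, and superlinear growth otherwise. It has polynomial growth if $|B(n)|\le Cn^D$ for some $C,D$ and all $n\ge 1$.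

For example, $\mathbb Z$ with one pendant vertex attached to each integer has two orbits and $|B(n)|=(2n+1)+(2n-1)=4n$ around an integer, so it is quasi-transitive of linear growth. In $\mathbb Z^2$ one has $|B(n)|=2n^2+2n+1$, which is superlinear.

So the theorem says: on such a graph, however sparse the frogs are, a long enough life saves them; and however short their life is, a high enough density saves them. The statement is posed as a conjecture in Omer Angel, Daniel de la Riva, Jonathan Hermon, Yuliang Shi, "Existence and sharpness of the phase transition for the frog model on transitive graphs", arXiv:2512.06640 (2025). The conjecture is true.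

Theorem 1 comes from a statement with no symmetry at all. For finite $A\subset V$ let $\partial A$ be the edge boundary, the set of edges with exactly one endpoint in $A$.

**Definition (isoperimetry).** $G$ satisfies $(IS_d)$ if there is $c_I>0$ with $|\partial A|\ge c_I|A|^{1-1/d}$ for all finite $A\subset V$.

In the $3$-regular tree a finite nonempty set $A$ spans a forest, so at most $|A|-1$ edges. Hence $|\partial A|\ge3|A|-2(|A|-1)\ge|A|$, and $(IS_d)$ holds for every $d$. In $\mathbb Z^d$, let $\pi_i$ be the projection along coordinate $i$. Each line in direction $i$ that meets $A$ contains at least two edges of $\partial A$, so $|\partial A|\ge2\sum_i|\pi_iA|\ge2d\prod_i|\pi_iA|^{1/d}\ge2d|A|^{1-1/d}$, the last step by the Loomis–Whitney inequality. So $\mathbb Z^d$ satisfies $(IS_d)$.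

**Theorem 2.** Let $G$ be infinite, connected, with degrees at most $\Delta$ (no symmetry assumed), satisfying $(IS_d)$ for some $d>4$. Then $0<t_{\mathrm c}(\lambda)<\infty$ for all $\lambda>0$ and $0<\lambda_{\mathrm c}(t)<\infty$ for all $t>0$. Moreover, for every $\lambda$ there is $t$ such that $\mathbb P_{\lambda,t}(\text{survival})$ is bounded below by a positive constant that does not depend on the choice of the origin.

**Corollary.** For infinite quasi-transitive $G$ (connected and locally finite) the following are equivalent: superlinear growth; $t_{\mathrm c}(\lambda)<\infty$ for all $\lambda$; $t_{\mathrm c}(\lambda)<\infty$ for some $\lambda$; $\lambda_{\mathrm c}(t)<\infty$ for all $t$; $\lambda_{\mathrm c}(t)<\infty$ for some $t$.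

The proof uses the following known facts about the model.

* (i) If $\lambda t<1$, the process dies out almost surely. Hence $t_{\mathrm c}(\lambda)\ge1/\lambda>0$ and $\lambda_{\mathrm c}(t)\ge1/t>0$.
* (ii) If $G$ has bounded degree and the critical probability of Bernoulli bond percolation satisfies $p_{\mathrm c}(G)<1$, then $\lambda_{\mathrm c}(t)<\infty$ for every $t>0$.
* (iii) If $G$ is quasi-transitive with linear growth, then $t_{\mathrm c}(\lambda)=\infty$ for every $\lambda$ and $\lambda_{\mathrm c}(t)=\infty$ for every $t$.
* (iv) On non-amenable graphs of bounded degree and on quasi-transitive graphs of superlinear polynomial growth, $t_{\mathrm c}(\lambda)<\infty$ for all $\lambda$ and $\lambda_{\mathrm c}(t)<\infty$ for all $t$.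

It also uses three published results.

* [DGRSY] (Duminil-Copin, Goswami, Raoufi, Severo, Yadin, Duke Math. J. 169 (2020)): a bounded-degree graph satisfying $(IS_d)$ with $d>4$ has $p_{\mathrm c}<1$.
* [TT] (Tessera–Tointon, Combinatorica 41 (2021)): for each $K$ there is $n_0(K)$ such that every connected, locally finite, vertex-transitive graph with $|B(3n)|\le K|B(n)|$ for some $n\ge n_0(K)$ has polynomial growth.
* [SW] (Soardi–Woess, Math. Z. 205 (1990)): an amenable vertex-transitive graph has unimodular automorphism group.

With [SW] we use the mass transport principle: if $\mathrm{Aut}(\Gamma)$ is transitive and unimodular, and $F\ge0$ is diagonally invariant, meaning $F(\gamma x,\gamma z)=F(x,z)$ for all automorphisms $\gamma$, then $\sum_zF(o,z)=\sum_zF(z,o)$. For instance, if $F(x,z)$ is the indicator of $x\sim z$, both sides are the degree.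

The Corollary is immediate: superlinear growth gives the other four statements by Theorem 1, and if the growth is linear all four fail by (iii). In Theorem 2 the lower bounds are (i), and $\lambda_{\mathrm c}(t)<\infty$ is [DGRSY] followed by (ii). So in Theorem 2 only $t_{\mathrm c}(\lambda)<\infty$ and the uniform bound remain.

## 2. The line and the regular tree by hand

It is useful to forget time. Attach to every frog its future trajectory (jump chain and number of jumps), whether or not it ever wakes. Then the set of visited sites is the set reachable from $\mathbf 0$ by the relation "some frog initially at $x$ visits $y$ during its lifetime".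

*Short lives.* A frog makes $t$ jumps on average, and each jump wakes at most $\mathrm{Poisson}(\lambda)$ new frogs. So the frogs are dominated by a branching process with mean offspring $\lambda t$, which dies out if $\lambda t<1$. This is (i).

*The line.* On $\mathbb Z$ let $A_k$ be the event that no frog starting at a site $x\le k$ makes $k+1-x$ or more jumps. The number of frogs violating this is Poisson with mean $\sum_{j\ge0}\lambda\,\mathbb P(\mathrm{Poisson}(t)\ge j+1)=\lambda t$. Hence $\mathbb P(A_k)=e^{-\lambda t}>0$. The events $A_k$ are translates of one event in an i.i.d. sequence, so by ergodicity $A_k$ occurs for some $k\ge0$ almost surely. Then no site beyond $k$ is ever visited, because the first such visit would be made by a frog that started at or to the left of $k$. The same holds on the left. Only finitely many sites are visited, for all $\lambda$ and $t$: there is no phase transition.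

*The regular tree.* Take the $\Delta$-regular tree, $\Delta\ge3$, rooted at $\mathbf 0$, and any $\lambda>0$. Let $x\ne\mathbf 0$ and run a walk from $x$ forever. If it never visits the parent of $x$, it converges to a ray $x=\xi_0,\xi_1,\xi_2,\dots$ below $x$. For $i<g$ say that level $i$ is *good* if the walk visits a child $y_i\ne\xi_{i+1}$ of $\xi_i$ (pick the first one visited). The walk reaches level $i$ below $x$ before the parent of $x$ with probability at least $\frac{\Delta-2}{\Delta-1}$. From its first vertex there it may step to a child, step back, step to a different child and never return, with probability $\frac{\Delta-1}{\Delta}\cdot\frac1\Delta\cdot\frac{\Delta-2}{\Delta}\cdot\frac{\Delta-2}{\Delta-1}$. So level $i$ is good with probability at least some $c>0$ not depending on $i$. If $Z_n$ is the number of $i<g$ for which level $i$ is good and $y_i$ is visited by step $n$, then $\lim_n\mathbb E Z_n\ge cg$ by monotone convergence. Take $g$ with $(1-e^{-\lambda/2})cg>1$, then $n$ large, then $t$ with $\mathbb P(\mathrm{Poisson}(t)\ge n)\ge\frac12$. With probability at least $1-e^{-\lambda/2}$ some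 frog at $x$ makes at least $n$ jumps; let the vertices $y_i$ it visits by step $n$ be the offspring of $x$ (its walk is continued artificially after death to define the ray). Their subtrees are pairwise disjoint, so this is a Galton–Watson process with mean above $1$. Thus $t_{\mathrm c}(\lambda)<\infty$.

The tree argument rests on the disjoint subtrees. On a general graph nothing separates the regions explored by different frogs, and this is the difficulty.

## 3. Superlinear but not polynomial growth forces $(IS_5)$

In this section Theorem 2 is shown to imply Theorem 1. Let $G$ be quasi-transitive of superlinear growth. If $G$ has polynomial growth, (i) and (iv) finish. Assume from now on that it does not.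

**Step 3.1 (a transitive graph at bounded distance from $G$).** The purpose is to reach a transitive graph, to which [TT] and [SW] apply. Let $V_0$ be the $\mathrm{Aut}(G)$-orbit of $\mathbf 0$. There are finitely many orbits and the distance to $V_0$ is constant on each, so there is $R$ with every vertex within $R$ of $V_0$. Let $\Gamma_0$ be the graph on $V_0$ with $u\sim u'$ iff $0<d_G(u,u')\le2R+1$. It is locally finite and $\mathrm{Aut}(G)$ acts transitively on it by automorphisms.

Let $z_0,\dots,z_k$ be a $G$-geodesic from $u\in V_0$ to a vertex $z_k$ within $R$ of $u'\in V_0$. Choose $u_i\in V_0$ within $R$ of $z_i$, with $u_0=u$ and $u_k=u'$. Consecutive $u_i$ are within $2R+1$ in $G$, so $d_{\Gamma_0}(u,u')\le k$. Hence $\Gamma_0$ is connected, every vertex of $B_G(u,n)$ is within $R$ of $B_{\Gamma_0}(u,n)$, and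
$$|B_G(u,n)|\le\max_x|B_G(x,R)|\cdot|B_{\Gamma_0}(u,n)| .$$
So $\Gamma_0$ does not have polynomial growth. Until the end of Step 3.3, $B(n)$ is a ball in $\Gamma_0$.

**Step 3.2 (growth of order at least $n^5$).** We show $|B(n)|\ge cn^5$ for some $c>0$ and all $n\ge1$. Otherwise $|B(n)|\le n^5$ for infinitely many $n$. For such an $n$ let $3^{i_1}\le n<3^{i_1+1}$ and $K=3^{12}$. Suppose $|B(3^{i+1})|>K|B(3^i)|$ for all $\lceil i_1/2\rceil\le i<i_1$. There are $\lfloor i_1/2\rfloor\ge(i_1-1)/2$ such $i$, so
$$3^{6(i_1-1)}=K^{(i_1-1)/2}\le|B(3^{i_1})|\le n^5\le3^{5(i_1+1)},$$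
which is false for $i_1>11$. So for $i_1>11$ some $m=3^i$ with $i\ge i_1/2$ satisfies $|B(3m)|\le K|B(m)|$. Such $m$ are arbitrarily large, and [TT] gives polynomial growth of $\Gamma_0$, a contradiction.

**Step 3.3 (isoperimetry of $\Gamma_0$).** We turn growth into $|\partial A|\ge c|A|^{4/5}$. If $\Gamma_0$ is non-amenable, $|\partial A|\ge c|A|\ge c|A|^{4/5}$. If it is amenable, $\mathrm{Aut}(\Gamma_0)$ is unimodular by [SW]. Let $A$ be finite and nonempty and let $n$ be minimal with $|B(n)|\ge2|A|$; then $n\ge1$. Since $|B(n-1)|<2|A|$, Step 3.2 gives $n\le C|A|^{1/5}$. Let $\gamma_{xy}$ be a uniform random geodesic from $x$ to $y$ and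
$$F(x,z)=\sum_{y\in B(x,n)}\mathbb P(z\in\gamma_{xy}).$$
$F$ is diagonally invariant, and $\sum_zF(x,z)\le(n+1)|B(n)|$ because each geodesic has at most $n+1$ vertices. By mass transport, $\sum_xF(x,z)\le(n+1)|B(n)|$.

For $x\in A$ there are at least $|B(n)|-|A|\ge\frac12|B(n)|$ vertices $y\in B(x,n)\setminus A$, and for each of them $\gamma_{xy}$ passes through the inner vertex boundary $\partial_{in}A$ (vertices of $A$ with a neighbour outside $A$). Summing $F(x,z)$ over $x\in A$, $z\in\partial_{in}A$ in two ways,
$$\tfrac12|A||B(n)|\le|\partial_{in}A|(n+1)|B(n)|,\qquad\text{so}\qquad |\partial A|\ge|\partial_{in}A|\ge\frac{|A|}{2(n+1)}\ge c|A|^{4/5}.$$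

**Step 3.4 (back to $G$).** We transfer the inequality. For finite nonempty $A\subset V$ let $A_0=\{u\in V_0:d_G(u,A)\le R\}$. Every $a\in A$ is within $R$ of $A_0$, so $|A_0|\ge c|A|$. Let $u\in A_0$, $u'\in V_0\setminus A_0$ with $u\sim u'$ in $\Gamma_0$. Some $a\in A$ is within $R$ of $u$, and $u'\notin A$. A $G$-path from $a$ via $u$ to $u'$ of length at most $3R+1$ contains an edge of $\partial A$, and each edge arises from boundedly many pairs $(u,u')$. Hence $|\partial A|\ge c|\partial_{\Gamma_0}A_0|\ge c'|A|^{4/5}$.

So $G$ satisfies $(IS_5)$ and has bounded degree, and Theorem 2 applies with $d=5$. It remains to prove $t_{\mathrm c}(\lambda)<\infty$, with the uniform bound, in Theorem 2.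

## 4. Where nearest-neighbour percolation, mean degree and Jensen's inequality stop

Since $p_{\mathrm c}<1$, a natural first attempt is to declare an edge $xy$ open when a frog at $x$ visits $y$. This succeeds when $\lambda$ is large. But fix $\lambda$ and let $t\to\infty$: the probability that some frog initially at $x$ visits $y$ is at most $1-e^{-\lambda}$ however large $t$ is, because with probability $e^{-\lambda}$ there is no frog at $x$. So the edge probability does not tend to $1$, and this attempt stops.

A larger $t$ gives more targets per frog. So group vertices into blobs $\Sigma_v$ ("nodes") and join two blobs by a long edge if a frog of one visits the other after many steps. The long edges at a blob will have total rate of order $\lambda\mu(v)$, with $\mu(v)$ its total degree; this can be made large. But a large mean degree at one scale is not enough: a disjoint union of complete graphs on $D+1$ vertices has mean degree $D$ and no infinite cluster. Isoperimetry has to enter at all scales simultaneously.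

A Gaussian field does this. If $c(v,w)$ are symmetric weights and $\psi=1+\varphi$ with $\varphi$ the Gaussian free field of the weights $\beta c$, vanishing outside a finite set $\Lambda$, then the percolation that opens $vw$ with probability $1-\exp(-2\beta c(v,w)(\psi_v)_+(\psi_w)_+)$ connects $v_0$ to the outside of $\Lambda$ with probability exactly $\mathbb P(|\varphi_{v_0}|<1)$ (Section 8). That is bounded below as soon as the variance is bounded, for all $\Lambda$, and isoperimetry bounds the variance.

The price is that the rates carry random fitnesses $\psi_v$. If the fitnesses were independent, we could replace each by a constant, using concavity and Jensen's inequality (Step 10.4). With correlated fitnesses this replacement is false. Take a chain of $k=10$ edges, each with rate $X^2$ for the same variable $X$, where $X^2=10$ with probability $\frac1{10}$ and $0$ otherwise. The whole chain is open with probability $\frac1{10}(1-e^{-10})^{10}>0.09$. Replacing $X^2$ by its mean $1$ gives $(1-e^{-1})^{10}<0.011$. This is where the second attempt stops.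

The way past it is to split the field by scale. Write $\varphi=\varphi^{[0]}+\sum_{m\ge0}\varphi^{(m)}$ with independent pieces, where $\varphi^{[0]}$ has independent coordinates (so Jensen applies to it) and $\varphi^{(m)}$ has range of order $2^m$ and tiny variance $V_m$. Each piece $\varphi^{(m)}$ is removed at the price of raising the other fitnesses by $\varepsilon_m$ and of opening a few extra short edges. A place where $\varphi^{(m)}>\varepsilon_m$ has probability about $e^{-\varepsilon_m^2/2V_m}$, and its effect is imitated by a path of about $2^m$ extra short edges, whose probability is exponentially small in $2^m$, up to lower-order factors. Since $V_m$ is of order $2^{m(1-d/2)}$, the exchange is affordable at large scales if $2^{m(d/2-1)}\gg2^m$, that is, if $d>4$.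

## 5. Parameters, thinned frogs and slots

Fix $\lambda>0$. Since $G$ is infinite and connected, $\Delta\ge2$, so $|B(x,R)|\le\sum_{i\le R}\Delta^i\le\Delta^{R+1}$. Write $\deg$ also for the degree measure, $\deg(A)=\sum_{a\in A}\deg(a)$; we have $1\le\deg\le\Delta$ on vertices. The parameters are chosen in the following order.

* $\hat\lambda=\lambda/6$, $\ \beta=\hat\lambda/(80e\Delta)$, $\ \rho=\lceil1/\beta\rceil$, $\ \tau_0=\hat\lambda/(2\Delta)$, $\ s=1-e^{-\tau_0}$, $\ M_0=20\beta$, $\ Q=(2M_0+\tau_0)\Delta^{\rho+2}$.
* $p=\big(1-\exp(-\hat\lambda\Delta^{-2\Delta^{\rho+1}})\big)^{\Delta^{\rho+1}}>0$.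
* $\ell>\rho+1$ an integer with $(1-p)^{(\ell-\rho)/\Delta^{2\rho+1}}\le\frac12e^{-Q}$.
* $\kappa\ge2$ even and large, see (5); $T=6\ell\lceil\Delta^{3\ell}\log\kappa\rceil+1$, $T'=(T-1)/2$, $\ell_0=\kappa T+2\rho$.
* $n=\max(\kappa T,2\Delta^{\rho+1})$, and $t$ with $\mathbb P(\mathrm{Poisson}(t)\ge n)\ge\frac12$.

Here $\rho$ is the radius of a blob, $\ell$ the size of the region in which we look for a good blob, and $\kappa$ the number of moves from blob to blob in a long edge.

**Step 5.1 (three independent families of frogs).** We want plain discrete random walks, in three families for three jobs. Split the frogs at each site into types $1,2,3$, independent $\mathrm{Poisson}(\lambda/3)$ each. The number of jumps of a frog is independent of its jump chain. Keep a frog only if it makes at least $n$ jumps, with extra independent thinning so that the keeping probability is exactly $\frac12$. Then each site has independent $\mathrm{Poisson}(\hat\lambda)$ numbers of kept frogs of each type, and their first $n$ steps are independent discrete simple random walks (SRW). By the reachability description in Section 2,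 using only kept frogs and their first $n$ steps gives a subset of the visited sites. From now on "frog" means kept frog.

**Step 5.2 (survival follows from infinitely many visited sites).** This reduces survival to reachability. The number of frogs activated by time $u$ is dominated by a branching process with mean $\lambda e^{\lambda u}<\infty$, since a jump to a new site adds $\mathrm{Poisson}(\lambda)$ frogs. If the process has no active frog at some time $u$, then no frog is activated after $u$, so only finitely many frogs are ever activated; each makes finitely many jumps, and finitely many sites are visited. Hence it suffices that infinitely many sites are visited with positive probability.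

**Step 5.3 (slots and seeds).** We need blobs which are visited entirely once a single vertex of them is visited. Let $I\subset V$ be maximal with pairwise distances at least $2\ell+1$; its elements are called *slots*. The balls $B(v,\ell)$, $v\in I$, are disjoint and every vertex is within $2\ell$ of $I$. For $v\in I$ let $\mathcal N_v\subset B(v,\ell-\rho-1)$ be maximal with pairwise distances at least $2\rho+1$. Every vertex of $B(v,\ell-\rho-1)$ is within $2\rho$ of $\mathcal N_v$, and this ball has at least $\ell-\rho$ vertices (one on each sphere), so $|\mathcal N_v|\ge(\ell-\rho)/\Delta^{2\rho+1}$.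

**Definition (seed).** A vertex $y\in\mathcal N_v$ is a seed if for every $a\in B(y,\rho)$ some type-$1$ frog at $a$ visits all of $B(y,\rho)$ in its first $n$ steps.

For instance, if $B(y,\rho)$ were the segment $\{y-1,y,y+1\}$ of a line, we would ask for a covering frog at each of its three sites; the frog at $y$ could step $y\to y+1\to y\to y-1$.

From any $a\in B(y,\rho)$ a depth-first tour of a spanning tree of $B(y,\rho)$ gives a covering walk of length at most $2|B(y,\rho)|\le2\Delta^{\rho+1}\le n$, which SRW follows with probability at least $\Delta^{-2\Delta^{\rho+1}}$. So the number of covering frogs at $a$ is Poisson with mean at least $\hat\lambda\Delta^{-2\Delta^{\rho+1}}$, independently over the at most $\Delta^{\rho+1}$ vertices $a$, and $\mathbb P(y\text{ is a seed})\ge p$. All the balls $B(y,\rho)$, $y\in\bigcup_v\mathcal N_v$, are disjoint: within a slot by the spacing, between slots because $B(y,\rho)\subset B(v,\ell-1)$. So the seed events are independent.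

**Step 5.4 (positions independent of failures).** Some slots will contain no seed, and we will have to delete them; we arrange that deletion is independent of the geometry. Let $b_v=1$ if $\mathcal N_v$ contains no seed and $b_v=0$ otherwise. Then
$$q_v:=\mathbb P(b_v=1)\le(1-p)^{|\mathcal N_v|}\le\tfrac12e^{-Q}.$$
If $b_v=0$ let $x_v$ be a uniformly chosen seed in $\mathcal N_v$, with conditional law $\nu_v$. If $b_v=1$ draw $x_v\sim\nu_v$ independently. The law of $x_v$ given $b_v$ is $\nu_v$ in both cases. So the families $(x_v)_{v\in I}$ and $(b_v)_{v\in I}$ are independent of each other, each has independent coordinates, and both are independent of the frogs of types $2$ and $3$.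

Put $\Sigma_v=B(x_v,\rho)$ for all slots, $\Sigma=\bigcup_{v\in I}\Sigma_v$ and $\mu(v)=\deg(\Sigma_v)$. As $|\Sigma_v|\ge\rho+1$,
$$\beta\mu(v)\ge\beta(\rho+1)\ge1,\qquad\mu(v)\le\Delta\cdot\Delta^{\rho+1}=\Delta^{\rho+2}.$$
Let $E_v$ be the set of edges with an endpoint in $\Sigma_v$. Since $\Sigma_v\subset B(v,\ell-1)$, both endpoints of an edge of $E_v$ lie in $B(v,\ell)$. So the $E_v$ are pairwise disjoint, and an edge of $E_v$ has no endpoint in $\Sigma_w$ for $w\ne v$. Every vertex is within $2\ell+(\ell-\rho-1)\le3\ell$ of $\Sigma$.

## 6. The walk watched on the blobs and its heat-kernel decay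

In this section the positions $(x_v)$ are fixed and arbitrary. No constant below depends on them.

**Step 6.1 (the trace kernel).** We define the law of the walk seen only on $\Sigma$, truncated so that it has finite range. Let $X$ be SRW, $\tau\ge0$ the hitting time of $\Sigma$ and $\tau^+\ge1$ the return time. Following a geodesic to $\Sigma$ gives $\mathbb P_x(\tau\le3\ell)\ge\Delta^{-3\ell}$ for all $x$, so $\mathbb P_x(\tau>3\ell k)\le\exp(-k\Delta^{-3\ell})$. Since $T'=3\ell\lceil\Delta^{3\ell}\log\kappa\rceil\le T-1$,
$$\mathbb P_x(\tau>T')\le1/\kappa\le\tfrac12,\qquad\eta_a:=\mathbb P_a(\tau^+>T)\le1/\kappa\quad(a\in\Sigma).$$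
For $a,b\in\Sigma$ put $K_1(a,b)=\mathbb P_a(\tau^+\le T,\ X_{\tau^+}=b)$, $K_0=K_1+\mathrm{diag}(\eta_a)$, $K=\frac12(I+K_0)$ (here $I$ is the identity).

Example without truncation: on $\mathbb Z$ with $\Sigma=5\mathbb Z$, the walk from $a$ next returns to $\Sigma$ at $a\pm5$ with probability $\frac12\cdot\frac15=\frac1{10}$ each, and at $a$ with probability $\frac45$.

The SRW weight of a path is $w(z_0,\dots,z_j)=\prod_{i<j}\deg(z_i)^{-1}$, so path reversal reads
$$\deg(z_0)\,w(z_0,\dots,z_j)=\deg(z_j)\,w(z_j,\dots,z_0).$$
Hence $\deg(a)K_1(a,b)$ is symmetric, and $K_0,K$ are stochastic and reversible with respect to $\deg$. Since $-1\le K_0\le1$ as a self-adjoint operator, $0\le K\le1$ on $\ell^2(\Sigma,\deg)$.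

**Step 6.2 (the kernel between nodes).** We project to the slots. Let $U:\ell^2(I,\mu)\to\ell^2(\Sigma,\deg)$, $Uf(a)=f(v)$ for $a\in\Sigma_v$; it preserves both the $\ell^2$ and the $\ell^1$ norm. Put
$$P=U^*K^\kappa U=B^*B,\qquad B=K^{\kappa/2}U,$$
$$P(v,w)=\frac1{\mu(v)}\sum_{a\in\Sigma_v,\,b\in\Sigma_w}\deg(a)K^\kappa(a,b),\qquad c(v,w)=\mu(v)P(v,w).$$
$P$ is stochastic and $\mu$-reversible, so $c$ is symmetric and $\sum_wc(v,w)=\mu(v)$. Also $0\le P\le1$ as an operator, and $P,B,B^*$ have nonnegative kernels. If $P(v,w)>0$ then some $a\in\Sigma_v$, $b\in\Sigma_w$ are within $\kappa T$, so $d(x_v,x_w)\le\kappa T+2\rho=\ell_0$. If $B^*(u,a)>0$ then $d(x_u,a)\le\rho+\kappa T/2\le\ell_0$.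

**Step 6.3 (Nash inequality on $G$).** This converts $(IS_d)$ into an analytic inequality. Let $\mathcal E(f)=\sum_{xy\in E}(f(x)-f(y))^2$; norms are with respect to $\deg$. Let $f\ge0$ be supported in a finite set $A$. Then $\int_0^\infty|\{f^2>u\}|du=\sum_xf(x)^2\ge\|f\|_2^2/\Delta$. The coarea formula states $\int_0^\infty|\partial\{f^2>u\}|du=\sum_{xy\in E}|f(x)^2-f(y)^2|$, as each edge contributes the length of the interval of $u$ separating its end values. Since $\{f^2>u\}\subset A$, we get, using $(IS_d)$ and Cauchy–Schwarz,
$$\frac{c_I}{\Delta}|A|^{-1/d}\|f\|_2^2\le c_I\int_0^\infty|\{f^2>u\}|^{1-1/d}du\le\sum_{xy\in E}|f(x)^2-f(y)^2|\le\mathcal E(f)^{1/2}\big(2\|f\|_2^2\big)^{1/2},$$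
the last because $\sum_{xy\in E}(f(x)+f(y))^2\le2\sum_{xy\in E}(f(x)^2+f(y)^2)=2\|f\|_2^2$. So $\|f\|_2^2\le C_1|A|^{2/d}\mathcal E(f)$ with $C_1=2\Delta^2/c_I^2$.

To replace $|A|$ by $\|f\|_1$, let $f\ge0$ be finitely supported, $f\neq0$, $u>0$. Then $f^2\le(f-u)_+^2+2uf$ (if $f\le u$, then $f^2\le uf$; if $f>u$, the right side is $f^2+u^2$). Also $|\{f>u\}|\le\|f\|_1/u$ as $\deg\ge1$, and $\mathcal E((f-u)_+)\le\mathcal E(f)$. So
$$\|f\|_2^2\le C_1(\|f\|_1/u)^{2/d}\mathcal E(f)+2u\|f\|_1 .$$
With $u=\|f\|_2^2/(4\|f\|_1)$ the last term is $\frac12\|f\|_2^2$, and we obtain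
$$\|f\|_2^{2+4/d}\le C_N\,\mathcal E(f)\,\|f\|_1^{4/d},\tag{1}$$
with $C_N=2\cdot4^{2/d}C_1$. Since $\mathcal E(|f|)\le\mathcal E(f)$, (1) holds for signed $f$ as well.

**Step 6.4 (Nash inequality for $K_0$).** We transfer (1) to $\Sigma$ by extending functions from $\Sigma$ to $V$. Let $g$ be finitely supported on $\Sigma$, $h_x(a)=\mathbb P_x(\tau\le T',X_\tau=a)$, and $\alpha_x=h_x/\mathbb P_x(\tau\le T')\le2h_x$, a probability measure. Put $\tilde f(x)=\sum_a\alpha_x(a)g(a)$. It is finitely supported, and it extends $g$ because $\alpha_a=\delta_a$ for $a\in\Sigma$.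

*Energy.* For $x\sim y$, Jensen's inequality gives
$$(\tilde f(x)-\tilde f(y))^2\le\sum_{a,b}\alpha_x(a)\alpha_y(b)(g(a)-g(b))^2\le4\sum_{a,b}h_x(a)h_y(b)(g(a)-g(b))^2 .$$
Reversing a path from $x$ to $a$ turns its weight $w$ into $\frac{\deg(x)}{\deg(a)}w$; so $w$ is $\deg(a)$ times the reversed weight times $\frac1{\deg(x)}$, and $\frac1{\deg(x)}$ is the probability of the step $x\to y$. So $h_x(a)h_y(b)$ equals $\deg(a)$ times the SRW weight of all paths $a\to\dots\to x\to y\to\dots\to b$ with interior vertices outside $\Sigma$ and the two parts $a\to\dots\to x$ and $y\to\dots\to b$ of length at most $T'$. Their total length is at most $2T'+1=T$. When we sum over oriented edges $(x,y)$, a given path is counted at most once for each of its at most $T$ steps. The total weight of the paths from $a$ to $b$ with interior outside $\Sigma$ and length in $[1,T]$ is $K_1(a,b)$. Therefore $\sum_{(x,y)}h_x(a)h_y(b)\le T\deg(a)K_1(a,b)$. With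
$$\mathcal E_{K_0}(g)=\langle g,(1-K_0)g\rangle=\tfrac12\sum_{a,b}\deg(a)K_0(a,b)(g(a)-g(b))^2$$
and $\mathcal E(\tilde f)=\frac12\sum_{(x,y)}(\tilde f(x)-\tilde f(y))^2$, we get $\mathcal E(\tilde f)\le4T\,\mathcal E_{K_0}(g)$.

*Norms.* By reversal $\sum_x\deg(x)\mathbb P_x(\tau=j,X_j=a)\le\deg(a)$ for each $j$. Summing over $0\le j\le T'$, $\|\tilde f\|_1\le2(T'+1)\|g\|_1\le2T\|g\|_1$. Also $\|\tilde f\|_2\ge\|g\|_2$. Apply (1) to $\tilde f$ and use $(2T)^{4/d}\le2T$:
$$\|g\|_2^{2+4/d}\le C_T\,\mathcal E_{K_0}(g)\,\|g\|_1^{4/d},\qquad C_T=8C_NT^2.\tag{2}$$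

**Step 6.5 (decay of $P^m$).** We iterate. Let $g$ be finitely supported with $\|g\|_1\le1$ and $u_j=\|K^jg\|_2^2$. As $K$ is stochastic and reversible, $\|K^jg\|_1\le1$; $K^jg$ is finitely supported. Since $K^2\le K$ and $1-K=\frac12(1-K_0)$, (2) gives
$$u_j-u_{j+1}\ge\langle K^jg,(1-K)K^jg\rangle=\tfrac12\mathcal E_{K_0}(K^jg)\ge\frac{u_j^{1+2/d}}{2C_T}.$$
By convexity of $u\mapsto u^{-2/d}$, $u_{j+1}^{-2/d}\ge u_j^{-2/d}+\frac2du_j^{-2/d-1}(u_j-u_{j+1})\ge u_j^{-2/d}+\frac1{dC_T}$ (with $0^{-2/d}=\infty$). Take $g=Uf$ and $j=\kappa/2$. Then $u_0=\|f\|_2^2$ and $u_{\kappa/2}=\|Bf\|_2^2=\langle f,Pf\rangle_\mu$. So for finitely supported $f$ on $I$ with $\|f\|_1\le1$,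
$$\langle f,Pf\rangle_\mu\le\big(\|f\|_2^{-4/d}+\chi\big)^{-d/2},\qquad\chi=\frac{\kappa}{2dC_T}.\tag{3}$$
In particular, by scaling, $\langle f,(1-P)f\rangle_\mu>0$ for finitely supported $f\ne0$.

Next, $\|P^{k+1}f\|_2^2\le\langle P^kf,P\,P^kf\rangle_\mu$ because $P^2\le P$, and $\|P^kf\|_1\le1$. So (3) gives $\|P^{k+1}f\|_2^{-4/d}\ge\|P^kf\|_2^{-4/d}+\chi$, hence $\|P^kf\|_2^2\le(k\chi)^{-d/2}$, and one more use of (3) gives $\langle f,P^{2k+1}f\rangle_\mu=\langle P^kf,P\,P^kf\rangle_\mu\le((k+1)\chi)^{-d/2}$. With $f=\delta_v/\mu(v)$ we have $\|f\|_1=1$ and $\langle f,P^mf\rangle_\mu=P^m(v,v)/\mu(v)$. Therefore, for even and odd $m$,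
$$\frac{P^m(v,v)}{\mu(v)}\le(m\chi/2)^{-d/2}\qquad(m\ge1).\tag{4}$$

**Step 6.6 (choice of $\kappa$).** Here the scales are fixed, and here $d>4$ is used. For $m\ge0$ let
$$\varepsilon_m=\frac1{4(m+1)^2},\qquad\sigma_m=s2^{-m-2},\qquad r_m=2^{m+1}\ell_0,\qquad V_m=\beta^{-1}2^m(2^{m-1}\chi)^{-d/2}.$$
Then $\sum_m\varepsilon_m=\pi^2/24<1$, $\sigma_m\le\frac14$ and $\sum_m2\sigma_m=s$. We choose $\kappa$ so large that for all $m\ge0$
$$\exp\!\big(-\varepsilon_m^2/(2V_m)\big)\le\big(\sigma_m/(8\Delta)\big)^{12r_m}.\tag{5}$$
Taking logarithms, with $8\Delta/\sigma_m=2^{m+5}\Delta/s$, (5) says $\frac{\beta\,2^{-m}(2^{m-1}\chi)^{d/2}}{32(m+1)^4}\ge12\cdot2^{m+1}\ell_0\log(2^{m+5}\Delta/s)$, which is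
$$\frac{\beta\chi^{d/2}}{\ell_0}\ge768\cdot2^{d/2}(m+1)^4\,2^{-m(d/2-2)}\log(2^{m+5}\Delta/s).$$
The right side does not depend on $\kappa$ and is bounded in $m$ because $d>4$. On the left, $\chi^{d/2}=(\kappa/(16dC_NT^2))^{d/2}$ and $\ell_0\le(1+2\rho)\kappa T$, so the left side is at least $c\,\kappa^{d/2-1}T^{-d-1}$ with $c>0$ not depending on $\kappa$. As $\ell$ is already fixed, $T=O(\log\kappa)$, and the left side tends to infinity with $\kappa$. So such a $\kappa$ exists. (For $d\le4$ the right side is unbounded in $m$, so no $\kappa$ would do.) By (5), $V_m\le\varepsilon_m^2/(24r_m\log(8\Delta/\sigma_m))\le\varepsilon_m^2$, hence $\sum_mV_m\le1$.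

## 7. From directed frog trajectories to undirected percolation

Fix the environment, that is, the positions and $b$. It is a function of type-$1$ frogs and auxiliary randomness. Call a slot $v$ *real* if $b_v=0$. Contract each $\Sigma_v$ with $v$ real to a point; all other vertices are points by themselves. If one vertex of a real $\Sigma_v$ is visited, all of $\Sigma_v$ is visited, by type-$1$ frogs, since $x_v$ is a seed.

**Step 7.1 (directed edges with symmetric rates).** We use the frogs of types $2$ and $3$ to define directed edges whose rates are symmetric.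

*Long edges.* A type-$2$ frog at $a\in\Sigma_v$, $v$ real, performs $\kappa$ rounds with independent auxiliary fair coins. In each round, with probability $\frac12$ it does nothing; otherwise it walks to its next return to $\Sigma$, aborting everything if this takes more than $T$ steps. It ends, not aborted, at $b\in\Sigma$ with probability $K_2(a,b)$, where $K_2=(\frac12I+\frac12K_1)^\kappa$, after at most $\kappa T\le n$ steps. Accept it with probability $\deg(a)/\Delta$. If it is accepted and $b\in\Sigma_w$ with $w\ne v$ real, draw $v\to w$.

*Short edges.* A type-$3$ frog at $x$ with first step to $y$ is accepted with probability $\deg(x)/\Delta$ and then gives $x\to y$.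

By Poisson thinning the numbers of directed edges are independent Poisson variables. The rates are
$$\hat c(v,w)=\frac{\hat\lambda}{\Delta}\sum_{a\in\Sigma_v,\,b\in\Sigma_w}\deg(a)K_2(a,b)\quad\text{(long)},\qquad\hat\lambda\cdot\frac1{\deg x}\cdot\frac{\deg x}{\Delta}=\frac{\hat\lambda}{\Delta}=2\tau_0\quad\text{(short)},$$
the latter per ordered pair of neighbours. Both are symmetric; the acceptance probability was inserted for this. All points reachable from the point of $\mathbf 0$ by directed edges get visited.

**Step 7.2 (the out-cluster has the law of an undirected cluster).** Undirected percolation is what the later tools handle. Explore the out-cluster of the point containing $\mathbf 0$: process discovered points one at a time, in order of discovery. When processing $X$, reveal the directed edges from $X$ to the points not yet discovered and add the endpoints found. Each ordered pair is examined at most once. If $(X,Y)$ is examined, then $(Y,X)$ never is, since $X$ is already discovered when $Y$ is processed. So each examination is independent of the past and succeeds with probability $1-e^{-\mathrm{rate}(X,Y)}$,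 where the rate is the total rate of all edges from $X$ to $Y$. The same exploration in undirected percolation with independent edges of probability $1-e^{-\mathrm{rate}}$ has the same law, because rates are symmetric. So the out-cluster of $\mathbf 0$ has the law of the cluster of $\mathbf 0$ in this undirected independent percolation, the *real percolation*: a long edge $vw$ ($v,w$ real) has rate $\hat c(v,w)$, and each edge of $G$ has rate $2\tau_0$.

**Step 7.3 (comparison with $c$).** The estimates of Section 6 concern $K$, not $K_2$. Since $\eta_a\le1/\kappa$, entrywise $K=\frac12I+\frac12K_1+\frac12\mathrm{diag}(\eta_a)\le(1+\frac1\kappa)(\frac12I+\frac12K_1)$, so $K^\kappa\le eK_2$ and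
$$\hat c(v,w)\ge\frac{\hat\lambda}{e\Delta}c(v,w)=80\beta\,c(v,w).\tag{6}$$

## 8. The Gaussian field of the node weights and its exact connection probability

Sections 8–10 treat an ideal model in which every slot is present. Fix positions, $v_0\in I$, and $N$ so large that $\Sigma_{v_0}\subset B(\mathbf 0,N)$. Let
$$\Lambda=\{v\in I:\Sigma_v\subset B(\mathbf 0,N)\},\qquad\partial=(V\setminus B(\mathbf 0,N))\cup\bigcup_{w\in I\setminus\Lambda}\Sigma_w,\qquad O=\Sigma_{v_0},$$
and let $E_0$ be the finite set of edges of $G$ with an endpoint in $V\setminus\partial$. For $v\in\Lambda$, $\Sigma_v$ is disjoint from $\partial$. $\mathrm{Ber}(p)$ denotes Bernoulli$(p)$ percolation on $E_0$. Edges and contractions inside $\partial$ are irrelevant for $O\leftrightarrow\partial$, so only finitely many long edges matter, those with an endpoint in $\Lambda$.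

**Proposition 3.** For all positions: if every $\Sigma_v$ ($v\in I$) is contracted, long edges $vw$ are open with probability $1-e^{-M_0c(v,w)}$, and short edges of $E_0$ are open with probability $s$, all independently, then $\mathbb P(O\leftrightarrow\partial)\ge\frac12$.

Its proof occupies this section and the next two.

**Step 8.1 (the field).** We define a Gaussian vector adapted to the weights $c$. Let $P_\Lambda$ be the restriction of $P$ to $\Lambda$ and $M=\mathrm{diag}(\mu)$. By the remark after (3), $1-P_\Lambda$ is positive definite on $\ell^2(\Lambda,\mu)$; since $\Lambda$ is finite and $P_\Lambda\ge0$ as an operator, $P_\Lambda$ has norm less than $1$. Let $\varphi$ be the centred Gaussian vector on $\Lambda$ with density proportional to $\exp(-\frac\beta2\langle\varphi,(1-P_\Lambda)\varphi\rangle_\mu)$. As $\sum_wc(v,w)=\mu(v)$, putting $\varphi=0$ off $\Lambda$ turns the exponent into $-\frac\beta2\sum_{\{v,w\}}c(v,w)(\varphi_v-\varphi_w)^2$. The covariance is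
$$\big(\beta M(1-P_\Lambda)\big)^{-1}=\beta^{-1}\sum_{k\ge0}P_\Lambda^kM^{-1},$$
a convergent series. Put $\psi=1+\varphi$ on $\Lambda$ and $\psi=1$ off $\Lambda$.

**Step 8.2 (random-cluster representation).** We turn the field into a percolation whose connection probability is computable. First recall the Edwards–Sokal coupling. For an Ising model with weight $\exp(\sum J_{vw}s_vs_w)$, $J\ge0$, and spins $+$ on the boundary, write
$$e^{J s s'}=e^{J}\big(e^{-2J}+(1-e^{-2J})\mathbf 1_{s=s'}\big)$$
and expand the product over edges: given the spins, each edge with equal end spins is open independently with probability $1-e^{-2J}$, the others are closed; given the open edges, clusters joined to the boundary are $+$, and the other clusters carry independent uniform signs. So the probability that $v$ is joined to the boundary is $\mathbb E[s_v]$. Check with one free node and one boundary edge: $\mathbb E[s_v]=\tanh J$, while with $p'=1-e^{-2J}$ the open configuration has weight $p'$ and the closed one $2(1-p')$, giving $p'/(2-p')=\tanh J$.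

Now expand the squares $(\psi_v-\psi_w)^2$ in the density of $\psi$. Given $|\psi|$, the signs of $\psi$ form an Ising model with couplings $\beta c(v,w)|\psi_v||\psi_w|$ and $+$ boundary condition on $I\setminus\Lambda$. So in the coupled percolation
$$\mathbb P(v_0\leftrightarrow I\setminus\Lambda)=\mathbb E[\mathrm{sgn}\,\psi_{v_0}]=\mathbb P(\varphi_{v_0}>-1)-\mathbb P(\varphi_{v_0}<-1)=\mathbb P(|\varphi_{v_0}|<1).$$
A connecting path uses only positive nodes. So the percolation which, given $\psi$, has independent edges with probabilities
$$1-\exp\!\big(-2\beta c(v,w)(\psi_v)_+(\psi_w)_+\big)$$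
(call it the FK percolation) also connects $v_0$ to $I\setminus\Lambda$ with probability $\mathbb P(|\varphi_{v_0}|<1)$.

**Step 8.3 (bounded variance).** It remains to see that this is large. By (4) and $P_\Lambda^k\le P^k$ entrywise, for $2^m\le k<2^{m+1}$ we have $P_\Lambda^k(v,v)/\mu(v)\le(2^{m-1}\chi)^{-d/2}$, and there are $2^m$ such $k$. Hence
$$\beta^{-1}\sum_{2^m\le k<2^{m+1}}\frac{P_\Lambda^k(v,v)}{\mu(v)}\le V_m\quad(v\in\Lambda),\qquad\mathrm{Var}\,\varphi_{v_0}\le\frac1{\beta\mu(v_0)}+\sum_mV_m\le2.\tag{7}$$
So the connection probability is at least $\mathbb P(|N(0,2)|<1)=\mathrm{erf}(\tfrac12)>0.52$.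

**Step 8.4 (splitting the field by scale).** We write $\varphi$ as a sum of independent fields of finite range with nonnegative coefficients. Let $B_\Lambda=B|_{\ell^2(\Lambda,\mu)}$, so $P_\Lambda=B_\Lambda^*B_\Lambda$, and $D=\mathrm{diag}(\deg)$ on $\Sigma$. Let $W^{(k)}$ be independent vectors of i.i.d. standard normals, indexed by $\Lambda$ for even $k$ and by $\Sigma$ for odd $k$; for each $k$ only finitely many coordinates are used. Put
$$\varphi^{[2j]}=\beta^{-1/2}P_\Lambda^jM^{-1/2}W^{(2j)},\qquad\varphi^{[2j+1]}=\beta^{-1/2}P_\Lambda^jB_\Lambda^*D^{-1/2}W^{(2j+1)}.$$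
Reversibility and adjointness read, in matrix form, $M^{-1}P_\Lambda^{\top}=P_\Lambda M^{-1}$ and $D^{-1}(B_\Lambda^*)^{\top}=B_\Lambda M^{-1}$. Hence
$$\mathrm{Cov}(\varphi^{[2j]})=\beta^{-1}P_\Lambda^jM^{-1}(P_\Lambda^{\top})^j=\beta^{-1}P_\Lambda^{2j}M^{-1},$$
$$\mathrm{Cov}(\varphi^{[2j+1]})=\beta^{-1}P_\Lambda^jB_\Lambda^*B_\Lambda M^{-1}(P_\Lambda^{\top})^j=\beta^{-1}P_\Lambda^{2j+1}M^{-1}.$$
The series $\sum_k\varphi^{[k]}$ of independent centred vectors converges almost surely, because the variances are summable, and it has the law of $\varphi$. We take $\varphi=\sum_k\varphi^{[k]}$. All coefficients are nonnegative. For $m\ge0$ let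
$$\varphi^{(m)}=\sum_{2^m\le k<2^{m+1}}\varphi^{[k]},\qquad\text{so}\qquad\varphi=\varphi^{[0]}+\sum_{m\ge0}\varphi^{(m)}.$$
Three properties matter.

* Range. Locate $W^{(2j)}_u$ at $x_u$ and $W^{(2j+1)}_a$ at $a$. The vector $\varphi^{[2j]}_v$ uses noise within $j\ell_0$ of $x_v$, and $\varphi^{[2j+1]}_v$ within $(j+1)\ell_0$. For $2^m\le k<2^{m+1}$ both are at most $2^m\ell_0$. So if $\varphi^{(m)}_u$ and $\varphi^{(m)}_v$ share noise, then $d(x_u,x_v)\le2^{m+1}\ell_0=r_m$.
* Size. $\mathrm{Var}\,\varphi^{(m)}_v\le V_m$ by (7).
* Independence at scale zero. $\varphi^{[0]}_v=(\beta\mu(v))^{-1/2}W^{(0)}_v$ are independent over $v$, with variance at most $1$.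

## 9. Trading rare Gaussian excesses for sprinkled edges

Recall Russo's formula: if an increasing event depends on finitely many independent coordinates, each $1$ with probability $\theta$, then the derivative of its probability in $\theta$ is the sum over the coordinates of the probability of being pivotal, that is, that the event fails with the coordinate at $0$ and holds with it at $1$.

**Lemma 4.** Let $\mathcal H$ be a fixed graph on $V$. Let $(x_v)_{v\in J}$ be finitely many distinct vertices, $r\ge1$ an integer, and $\phi_v=\sum_{z\in Z}a_v(z)g_z$ with $Z$ finite, $g_z$ i.i.d. $N(0,1)$, $a_v(z)\ge0$, and $d(x_u,x_v)\le r$ whenever $\sum_za_u(z)a_v(z)>0$. Let $\varepsilon>0$, $\mathbb P(\phi_v>\varepsilon)\le q$ for all $v$, $0<\sigma\le\frac14$ and $q\le(\sigma/8\Delta)^{12r}$. Then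
$$\mathbb P\Big(O\leftrightarrow\partial\text{ in }\mathcal H\cup\bigcup_{\phi_v>\varepsilon}\mathcal K(B(x_v,r))\Big)\le\mathbb P\big(O\leftrightarrow\partial\text{ in }\mathcal H\cup\mathrm{Ber}(2\sigma)\big),$$
where $\mathcal K(B)$ is the complete graph on $B$.

The left side helps itself to a complete graph at every place where the Gaussian variable is too high. The right side has only a few extra nearest-neighbour edges.

**Step 9.1 (interpolation).** We put both sides into one two-parameter family. Write $\mathrm{conn}(\mathcal D,\eta)$ for the event $O\leftrightarrow\partial$ in $\mathcal H\cup\eta\cup\bigcup_{v\in\mathcal D}\mathcal K(B(x_v,r))$. Let $\zeta_v$ be i.i.d. Bernoulli$(\theta)$, $\eta\sim\mathrm{Ber}(\pi)$, everything independent, and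
$$\mathcal D=\{v\in J:\phi_v>\varepsilon,\ \zeta_v=1\},\qquad\Theta(\theta,\pi)=\mathbb P(\mathrm{conn}(\mathcal D,\eta)).$$
$\Theta$ is a polynomial; the left side of the lemma is $\Theta(1,0)$, the right side is $\Theta(0,2\sigma)$. By Russo's formula, conditionally on $\phi$ for the first,
$$\partial_\theta\Theta=\sum_v\mathbb P(\phi_v>\varepsilon,\mathrm{piv}_v),\qquad\partial_\pi\Theta=\sum_{e\in E_0}\mathbb P(\mathrm{Piv}_e),$$
where $\mathrm{piv}_v$ means that conn fails for $\mathcal D\setminus\{v\}$ and holds for $\mathcal D\cup\{v\}$, and $\mathrm{Piv}_e$ means that $\mathrm{conn}(\mathcal D,\eta\setminus\{e\})$ fails and $\mathrm{conn}(\mathcal D,\eta\cup\{e\})$ holds. We will show $\partial_\theta\Theta\le\sigma\,\partial_\pi\Theta$ for $\pi\in[\sigma,2\sigma]$.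

**Step 9.2 (extracting the small factor $q$).** The events $\phi_v>\varepsilon$ and $\mathrm{piv}_v$ are dependent, since other nodes share noise with $v$. We decouple them using positivity of the coefficients. Fix $v$ with $s_v^2=\sum_za_v(z)^2>0$ (otherwise $\phi_v=0$ and the term vanishes). Write $g=(\phi_v/s_v^2)a_v+g^\perp$; then $g^\perp$ is uncorrelated with, hence independent of, $\phi_v$. For fixed $(g^\perp,\zeta,\eta)$ let $\mathcal D_v(x)$ be the value of $\mathcal D\setminus\{v\}$ when $\phi_v=x$. Since
$$\phi_u=\frac{x}{s_v^2}\sum_za_u(z)a_v(z)+\sum_za_u(z)g^\perp_z$$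
with nonnegative coefficient of $x$, $\mathcal D_v(x)$ is nondecreasing in $x$. Membership of $u$ depends on $x$ only if $d(x_u,x_v)\le r$, and then $B(x_u,r)\subset B(x_v,2r)$.

Let $\mathcal G$ be the event, in terms of $(g^\perp,\zeta,\eta)$, that for some $x>\varepsilon$ conn fails for $\mathcal D_v(x)$ and holds for $\mathcal D_v(x)\cup\{v\}$. If $\phi_v>\varepsilon$ and $\mathrm{piv}_v$ occur, then $\mathcal G$ occurs, and $\mathcal G$ is independent of $\phi_v$. So $\mathbb P(\phi_v>\varepsilon,\mathrm{piv}_v)\le q\,\mathbb P(\mathcal G)$.

On $\mathcal G$, take any $x'\le\varepsilon$. Then conn fails for $\mathcal D_v(x')\subset\mathcal D_v(x)$, but it holds after adding $\mathcal K(B(x_v,2r))$, because this complete graph contains $\mathcal K(B(x_v,r))$ and $\mathcal K(B(x_u,r))$ for all $u\in\mathcal D_v(x)\setminus\mathcal D_v(x')$. When $\phi_v=x'\le\varepsilon$, we have $\mathcal D=\mathcal D_v(x')$. So with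
$$\mathrm{CP}_v=\{\mathrm{conn}(\mathcal D,\eta)\text{ fails, but holds after adding }\mathcal K(B(x_v,2r))\}$$
we get $\mathbb P(\mathrm{CP}_v)\ge\mathbb P(\phi_v\le\varepsilon)\mathbb P(\mathcal G)\ge\frac12\mathbb P(\mathcal G)$, since $\phi_v$ is centred Gaussian. Hence
$$\partial_\theta\Theta\le2q\sum_v\mathbb P(\mathrm{CP}_v).\tag{8}$$

**Step 9.3 (from a pivotal ball to a pivotal edge).** We bound $\mathbb P(\mathrm{CP}_v)$ by pivotal probabilities of edges. On $\mathrm{CP}_v$ let $C_O$ and $C_\partial$ be the sets of vertices connected to $O$, resp. $\partial$. They are disjoint. Both meet $B(x_v,2r)$: a path from $O$ to $\partial$ using the added complete graph enters it first from $C_O$ and leaves it last into $C_\partial$. Join a point of $C_O\cap B(x_v,2r)$ to a point of $C_\partial\cap B(x_v,2r)$ through $x_v$ by two geodesics of length at most $2r$, chosen by a deterministic rule, and stop at the first vertex of $C_\partial$. The resulting path $\gamma$ lies in $B(x_v,2r)$ and has length at most $4r$. All its vertices but the last are outside $C_\partial\supset\partial$, so it uses only edges of $E_0$.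

Let $f_1,f_2,\dots$ be the distinct edges of $\gamma$ not in $\eta$, in order. Add them to $\eta$ one by one until conn first holds, at $e=f_i$, and let $F=\{f_1,\dots,f_{i-1}\}$. Then $\eta\cap F=\emptyset$ and $\eta\cup F\in\mathrm{Piv}_e$. For fixed $(F,e)$ with $e\notin F$, the event $\{\eta\cup F\in\mathrm{Piv}_e\}$ does not depend on $\eta|_F$, so its probability is
$$\pi^{-|F|}\,\mathbb P(F\subset\eta,\ \mathrm{Piv}_e)\le\pi^{-4r}\,\mathbb P(\mathrm{Piv}_e).$$
There are at most $(\Delta^{2r+1})^2(4r+1)$ possible $\gamma$ (two end points and a stopping place), and $F$ is a subset of the at most $4r$ edges of $\gamma$. So the number of possible $F$ is at most $\Delta^{4r+2}(4r+1)2^{4r}\le(8\Delta)^{8r}$. A union bound gives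
$$\mathbb P(\mathrm{CP}_v)\le(8\Delta)^{8r}\pi^{-4r}\sum_{e\in E_0,\ e\subset B(x_v,2r)}\mathbb P(\mathrm{Piv}_e).\tag{9}$$

**Step 9.4 (the differential inequality).** We combine. Each $e$ lies in at most $\Delta^{2r+1}\le\Delta^{3r}$ of the balls $B(x_v,2r)$, since the $x_v$ are distinct. So (8) and (9) give, for $\pi\in[\sigma,2\sigma]$,
$$\partial_\theta\Theta\le2q(8\Delta)^{11r}\sigma^{-4r}\,\partial_\pi\Theta\le2\sigma^{8r}(8\Delta)^{-r}\,\partial_\pi\Theta\le\sigma\,\partial_\pi\Theta .$$
Thus $\theta\mapsto\Theta(\theta,2\sigma-\theta\sigma)$ is nonincreasing on $[0,1]$, and $\Theta(1,0)\le\Theta(1,\sigma)\le\Theta(0,2\sigma)$. This proves Lemma 4. $\square$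

## 10. Peeling off the scales: proof of Proposition 3

For $m\ge-1$ let $\delta_m=\sum_{i>m}\varepsilon_i$ and $t_m=\sum_{i>m}2\sigma_i$ (sums over $i\ge0$), and
$$Y^{(m)}_v=\Big(1+\varphi^{[0]}_v+\sum_{0\le i\le m}\varphi^{(i)}_v\Big)_+\ (v\in\Lambda),\qquad Y^{(m)}_w=1\ (w\in I\setminus\Lambda).$$

**Definition (model $\mathfrak M_m$).** All $\Sigma_v$ are contracted; given $Y^{(m)}$, long edges are open independently with probability $1-\exp\big(-2\beta c(v,w)(Y^{(m)}_v+\delta_m)(Y^{(m)}_w+\delta_m)\big)$; and an independent $\mathrm{Ber}(t_m)$ is added. Let $\theta_m=\mathbb P(O\leftrightarrow\partial\text{ in }\mathfrak M_m)$.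

So $\mathfrak M_m$ keeps only the scales up to $m$, and compensates the omitted ones by a shift $\delta_m$ and by sprinkling $t_m$. As $m\to\infty$ it approaches the FK percolation of Step 8.2; at $m=-1$ only the independent field $\varphi^{[0]}$ is left.

**Step 10.1 ($\liminf_{m\to\infty}\theta_m\ge0.52$).** We compare $\mathfrak M_m$ for large $m$ with the FK percolation. If $\max_{v\in\Lambda}\sum_{i>m}\varphi^{(i)}_v\le\delta_m$, then $Y^{(m)}+\delta_m\ge\psi_+$ on $I$, so with common uniform variables every long edge open in the FK percolation is open in $\mathfrak M_m$. A connection of $v_0$ to $I\setminus\Lambda$ gives $O\leftrightarrow\partial$. The condition fails with probability at most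
$$|\Lambda|\exp\Big(-\delta_m^2\Big/\Big(2\sum_{i>m}V_i\Big)\Big)\to0,$$
since $\delta_m=\frac14\sum_{j\ge m+2}j^{-2}\ge\frac1{4(m+2)}$ and $\sum_{i>m}V_i\le C2^{-m(d/2-1)}$. By Step 8.3, $\liminf\theta_m\ge0.52$.

**Step 10.2 ($\theta_m\le\theta_{m-1}$ for $m\ge0$).** Here scale $m$ is removed by Lemma 4. Call $v\in\Lambda$ *bad* if $\varphi^{(m)}_v>\varepsilon_m$. If $v\in I$ is not bad, then $Y^{(m)}_v\le Y^{(m-1)}_v+\varepsilon_m$, so $Y^{(m)}_v+\delta_m\le Y^{(m-1)}_v+\delta_{m-1}$. Open long edges by comparing common uniform variables with the opening probabilities. Then every long edge open in $\mathfrak M_m$ without a bad endpoint is also open with the probabilities of $\mathfrak M_{m-1}$.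

A long edge of positive rate at a bad $v$ joins $\Sigma_v$ to some $\Sigma_w$ meeting $B(x_v,\kappa T+\rho)\subset B(x_v,r_m)$. As $\Sigma_v\subset B(x_v,r_m)$ and $\Sigma_v,\Sigma_w$ are contracted, its effect is contained in that of $\mathcal K(B(x_v,r_m))$.

Let $\mathcal H$ consist of the contractions (complete graphs on the $\Sigma_v$), $\mathrm{Ber}(t_m)$, and the long edges opened with the $\mathfrak M_{m-1}$-probabilities, each represented by one edge between $\Sigma_v$ and $\Sigma_w$. These depend on $\varphi^{[0]}$, $\varphi^{(i)}$ with $i<m$, the uniform variables and $\mathrm{Ber}(t_m)$, so $\mathcal H$ is independent of $\varphi^{(m)}$. Conditionally on $\mathcal H$ apply Lemma 4 with $J=\Lambda$, $\phi=\varphi^{(m)}$, $\varepsilon=\varepsilon_m$, $r=r_m$, $\sigma=\sigma_m$ and $q=e^{-\varepsilon_m^2/(2V_m)}$. Its hypotheses are the three properties in Step 8.4 (with the Gaussian tail bound $\mathbb P(\varphi^{(m)}_v>\varepsilon_m)\le q$), the nonnegativity of the coefficients, and (5). We obtain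
$$\theta_m\le\mathbb P\big(O\leftrightarrow\partial\text{ in }\mathcal H\cup\mathrm{Ber}(2\sigma_m)\big)\le\theta_{m-1},$$
because $\mathrm{Ber}(t_m)\cup\mathrm{Ber}(2\sigma_m)$ is dominated by $\mathrm{Ber}(t_m+2\sigma_m)=\mathrm{Ber}(t_{m-1})$.

**Step 10.3 (only independent fitnesses are left).** We record what has been gained. By Steps 10.1 and 10.2, $\theta_{-1}\ge0.52$, with $t_{-1}=s$ and $\delta_{-1}<1$. In $\mathfrak M_{-1}$ the long-edge rates are at most $2\beta c(v,w)X_vX_w$ with independent $X_v=2+|\varphi^{[0]}_v|$ for $v\in\Lambda$, and $X_w=2$ off $\Lambda$. Moreover $\mathbb EX_v^2\le8+2/(\beta\mu(v))\le10$. Raise the rates to $2\beta c(v,w)X_vX_w$; the connection probability stays at least $0.52$.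

**Step 10.4 (replacing $X_v$ by $\sqrt{10}$, one $v\in\Lambda$ at a time).** We remove the remaining randomness by concavity; independence is essential here, as the chain in Section 4 shows. Fix the other fitnesses and reveal everything except $X_v$ and the long edges at $v$. Let $C_O,C_\partial$ be the sets of vertices connected to $O$, $\partial$ in the revealed graph. Let $u,u'\ge0$ be the sums of $2\beta c(v,w)X_w$ over $w$ with $\Sigma_w\subset C_O$, resp. $\Sigma_w\subset C_\partial$. All unrevealed edges are at $v$. So the conditional connection probability, as a function of $x=X_v$, is $1$ if $C_O=C_\partial$ (that is, if $O$ and $\partial$ are already connected), and otherwise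
$$1-e^{-xu'}\ \text{ if }\Sigma_v\subset C_O,\qquad1-e^{-xu}\ \text{ if }\Sigma_v\subset C_\partial,\qquad(1-e^{-xu})(1-e^{-xu'})\ \text{ in the remaining case.}$$
As functions of $x^2$, both $1-e^{-xu}$ and $(1-e^{-xu})^2$ are increasing and concave, since their derivatives in $x^2$ are
$$\frac{ue^{-xu}}{2x}\qquad\text{and}\qquad u^2e^{-xu}\,\frac{1-e^{-xu}}{xu},$$
both decreasing in $x$. By Jensen and $\mathbb EX_v^2\le10$, the expectations of $1-e^{-X_vu}$ and $(1-e^{-X_vu})^2$ are at most their values at $x=\sqrt{10}$. For the product, Cauchy–Schwarz gives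
$$\mathbb E\big[(1-e^{-X_vu})(1-e^{-X_vu'})\big]\le\big(\mathbb E(1-e^{-X_vu})^2\big)^{1/2}\big(\mathbb E(1-e^{-X_vu'})^2\big)^{1/2}\le(1-e^{-\sqrt{10}u})(1-e^{-\sqrt{10}u'}).$$
So each replacement does not decrease the connection probability. After all replacements the rates are at most $2\beta c\cdot10=20\beta c=M_0c$ (off $\Lambda$ we have $X_w=2\le\sqrt{10}$), short edges are open with probability $s$, and the connection probability is at least $0.52$. This proves Proposition 3. $\square$

## 11. Deleting the slots without a seed

Proposition 3 treats all slots as present, but slots with $b_v=1$ contribute nothing to the frogs. We show that doubling the fitness of the present slots outweighs the deletions, because $q_v\le\frac12e^{-Q}$ is small compared with the gain from doubling.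

**Step 11.1 (three states of a slot).** We set up the comparison. Start from the model of Proposition 3: all $\Sigma_v$ contracted, long rates $M_0c(v,w)f_vf_w$ with $f\equiv1$, short rate $\tau_0=-\log(1-s)$ on $E_0$. For $v\in\Lambda\setminus\{v_0\}$ (then $E_v\subset E_0$) consider the states

* *one*: $\Sigma_v$ contracted, $f_v=1$, short rate $\tau_0$ on $E_v$;
* *two*: $\Sigma_v$ contracted, $f_v=2$, short rate $2\tau_0$ on $E_v$;
* *del*: $\Sigma_v$ not contracted, no long edges at $v$, short rate $2\tau_0$ on $E_v$.

**Step 11.2 (changing one slot).** We claim that for any states of the other slots,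
$$\mathbb P_{one}(O\leftrightarrow\partial)\le(1-q_v)\,\mathbb P_{two}(O\leftrightarrow\partial)+q_v\,\mathbb P_{del}(O\leftrightarrow\partial).\tag{10}$$
Reveal all edges other than the long edges at $v$ and $E_v$. Their law does not depend on the state of $v$. By Step 5.4, $E_v$ is disjoint from the other $E_w$, and apart from the contraction of $\Sigma_v$ itself the vertices of $\Sigma_v$ are isolated in the revealed graph. Let $C_O,C_\partial$ be the revealed clusters. If $C_O=C_\partial$, all three conditional probabilities are $1$. Otherwise, in states *one* and *two*, $O\leftrightarrow\partial$ occurs iff the point $\Sigma_v$ gets joined to both $C_O$ and $C_\partial$. This has conditional probability $(1-e^{-fu_1})(1-e^{-fu_2})$ with $f=1,2$ respectively, where $u_1$, resp. $u_2$, is the total rate (for $f=1$) of long edges and of edges of $E_v$ from $\Sigma_v$ to $C_O$, resp. $C_\partial$. Since $f_w\le2$,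
$$u_i\le2M_0\mu(v)+\tau_0\Delta|\Sigma_v|\le(2M_0+\tau_0)\Delta^{\rho+2}=Q .$$
As $1-e^{-2u}=(1+e^{-u})(1-e^{-u})$, the value for $f=2$ is at least $(1+e^{-Q})$ times that for $f=1$. And $(1-q_v)(1+e^{-Q})\ge(1-\frac12e^{-Q})(1+e^{-Q})=1+\frac12e^{-Q}-\frac12e^{-2Q}\ge1$. So (10) holds conditionally, even without its last term, and hence holds.

**Step 11.3 (changing all slots).** We pass to the model with the true $b$. Apply (10) successively to all $v\in\Lambda\setminus\{v_0\}$. The result is that a mixture, in which each $v$ is independently *del* with probability $q_v$ and *two* with probability $1-q_v$, has connection probability at least that of the model of Proposition 3. Given the positions, the $b_v$ are independent with $\mathbb P(b_v=1)=q_v$, by Step 5.4. Hence, conditionally on $b_{v_0}=0$ and for every choice of positions, $O\leftrightarrow\partial$ has probability at least $\frac12$ in the model where slots $v\in\Lambda$ with $b_v=1$ are in state *del*, slots $v\in\Lambda\setminus\{v_0\}$ with $b_v=0$ are in state *two*, and the rest is unchanged. Its long rates are at most $4M_0c=80\beta c$ and its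 short rates are at most $2\tau_0$. By (6), for real $v,w\in\Lambda$ these are dominated by the rates of the real percolation of Step 7.2.

## 12. The infinite cluster of the real percolation

**Step 12.1 (from $\partial$ to distance $N$ in the real percolation).** We transfer the connection to the real percolation; the region $\partial$ needs care, since there the last model contracts all $\Sigma_w$, real or not. Consider in the last model a path from $O$ to $\partial$ up to its first entrance into $\partial$. All its points before the last are real nodes of $\Lambda$ or single vertices outside $\partial$, and all its edges except the last join such points. By the domination these edges can be coupled to be open in the real percolation. The last edge is a short edge, or a long edge between some $\Sigma_v$ and some $\Sigma_w\subset\partial$ having vertices within $\kappa T$ of each other. Every vertex of $\partial$ is at distance at least $N-2\rho$ from $\mathbf 0$: it is outside $B(\mathbf 0,N)$, or in a $\Sigma_w$ which leaves $B(\mathbf 0,N)$ and has diameter at most $2\rho$. So the last point before $\partial$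 contains a vertex at distance at least $N-2\rho-\kappa T=N-\ell_0$ from $\mathbf 0$. Therefore, given $b_{v_0}=0$, with probability at least $\frac12$ the cluster of $\Sigma_{v_0}$ in the real percolation contains a vertex at distance at least $N-\ell_0$ from $\mathbf 0$, for every large $N$.

**Step 12.2 (letting $N\to\infty$).** We obtain an infinite cluster. The real percolation and the parameters do not depend on $N$, and the events just described decrease in $N$. On their intersection the cluster is infinite. Hence, given $b_{v_0}=0$, the cluster of $\Sigma_{v_0}$ is infinite with probability at least $\frac12$.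

**Step 12.3 (joining the origin).** It remains to reach $\Sigma_{v_0}$ from $\mathbf 0$. The bound of Step 12.2 holds for every $v_0\in I$; choose one with $d(\mathbf 0,v_0)\le2\ell$, so that $d(\mathbf 0,\Sigma_{v_0})\le3\ell$ for all positions. Given the environment, the real percolation is a product measure, so Harris' inequality (increasing events are positively correlated) applies to the events "$\Sigma_{v_0}$ has an infinite cluster" and "$\mathbf 0\leftrightarrow\Sigma_{v_0}$ by short edges". The latter has probability at least $(1-e^{-2\tau_0})^{3\ell}=(1-e^{-\hat\lambda/\Delta})^{3\ell}$, by opening a geodesic. On both events the cluster of $\mathbf 0$ is infinite. Using $\mathbb P(b_{v_0}=0)\ge1-\frac12e^{-Q}$, together with Step 7.2 (the visited set contains a set with the law of the cluster of $\mathbf 0$) and Step 5.2 (infinitely many visited sites give survival),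
$$\mathbb P_{\lambda,t}(\text{survival})\ \ge\ \mathbb P(\mathbf 0\leftrightarrow\infty\text{ in the real percolation})\ \ge\ \tfrac12\big(1-\tfrac12e^{-Q}\big)\big(1-e^{-\hat\lambda/\Delta}\big)^{3\ell}>0 .$$
The right side depends on $\lambda$, $\Delta$ and the chosen parameters, and $t$ was chosen before the origin; so the bound does not depend on the origin. Hence $t_{\mathrm c}(\lambda)\le t<\infty$. This proves Theorem 2 and, by Section 3, Theorem 1. $\blacksquare$
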